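\title{The diamond rank of mutually Somos sequences of order three}

\begin{abstract}
Two sequences $u,v$ of nonzero elements of a field are mutually Somos of order $3$ if they satisfy a pair of four-term bilinear recurrences with coefficients $a_0,\dots,a_3$ and $b_0,\dots,b_3$. We prove that if $a_0b_1b_2a_3=b_0a_1a_2b_3$, then the infinite matrices $(u_{p+q}v_{p-q})$ and $(u_{p+q+1}v_{p-q})$ have rank at most $4$, over every field. The proof shows that sequences of values of genus two theta functions are Zariski dense in the hypersurface defined by the coefficient condition. When all eight coefficients are nonzero and the initial values are indeterminates, the larger of the two ranks is exactly $4$ if the condition holds and at least $5$ if it fails.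
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{F}$ be a field and let $\eta:\mathbb{Z}^2\to\mathbb{F}$ be a function. Besides reading $\eta$ as a matrix in the usual way, one can read it along the diagonals. The points of $\mathbb{Z}^2$ with even and with odd coordinate sum then give two infinite matrices,
\[
D_0(\eta)=\big(\eta(p+q,\,p-q)\big)_{p,q\in\mathbb{Z}},\qquad
D_1(\eta)=\big(\eta(p+q+1,\,p-q)\big)_{p,q\in\mathbb{Z}},
\]
which we call the \emph{diamond matrices} of $\eta$. The rank of an infinite matrix is the supremum of the ranks of its finite submatrices, and the \emph{diamond rank} of $\eta$ is the larger of the ranks of $D_0(\eta)$ and $D_1(\eta)$. For positive integers $m$ and $n$, the system $\mathrm{sd}(m,n)$ consists of the two partial difference equations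
\[
\det\big(\eta(i+p,\,j+q)\big)_{p,q=0}^{m-1}=0,\qquad
\det\big(\eta(i+p+q,\,j+p-q)\big)_{p,q=0}^{n-1}=0,
\]
required for all $(i,j)\in\mathbb{Z}^2$. The first determinant is taken over an upright square of lattice points and the second over a tilted one.

For sequences $u,v:\mathbb{Z}\to\mathbb{F}$ define $(u\times v)(i,j)=u_iv_j$. As an ordinary matrix, $u\times v$ has rank at most $1$, so it satisfies the first equation with $m=2$. Its diamond rank is finite only for special pairs $u,v$. Diamond rank at most $r$ means that there are identities $u_{p+q}v_{p-q}=\sum_{e=1}^r\alpha_e(p)\beta_e(q)$, and likewise for $u_{p+q+1}v_{p-q}$. These are discrete addition formulas, of the same shape as $2\cos(x+y)\cos(x-y)=\cos 2x+\cos 2y$. The question is which recurrences force such formulas.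

Let $k$ be a positive integer. Two sequences $u,v$ of nonzero elements of $\mathbb{F}$ are \emph{mutually Somos of order $k$}, with coefficients $a_0,\dots,a_k,b_0,\dots,b_k\in\mathbb{F}$, where $a_0\ne0$ and $b_0\ne0$, if for all $i\in\mathbb{Z}$
\[
\sum_{j=0}^k a_j\,u_{i+j}\,v_{i+k-j}=0
\qquad\text{and}\qquad
\sum_{j=0}^k b_j\,v_{i+j}\,u_{i+k+1-j}=0 .
\]
For $k=1$ the diamond rank of $u\times v$ is $1$ (Example~\ref{ex:orderone}). For $k=2$ it is known that the diamond rank is at most $2$, so that $u\times v$ solves $\mathrm{sd}(2,3)$. For $k=3$ the conjecture posed in \cite{Beluhov} is that the diamond rank is at most $4$ whenever the coefficients satisfy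
\begin{equation}\label{eq:cond}
a_0b_1b_2a_3=b_0a_1a_2b_3 .\tag{$*$}
\end{equation}
We prove this conjecture.

\begin{theorem}\label{thm:main}
Let $u,v$ be mutually Somos sequences of order $3$ over a field $\mathbb{F}$ whose coefficients satisfy \eqref{eq:cond}. Then $u\times v$ has diamond rank at most $4$, and $u\times v$ solves $\mathrm{sd}(2,5)$ over $\mathbb{Z}^2$.
\end{theorem}

The characteristic of $\mathbb{F}$ is arbitrary, and any of the coefficients $a_j,b_j$ with $j\ge1$ may vanish.

It is convenient to interleave the two sequences. Put $w_{2i}=u_i$ and $w_{2i+1}=v_i$, and let $(c_0(n),\dots,c_3(n))$ be $(a_0,\dots,a_3)$ for even $n$ and $(b_0,\dots,b_3)$ for odd $n$. The products $w_{n+2j}w_{n+7-2j}$ equal $u_{i+j}v_{i+3-j}$ for $n=2i$ and $v_{i+j}u_{i+4-j}$ for $n=2i+1$. Hence the two relations of order $3$ together say that for all $n\in\mathbb{Z}$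
\begin{equation}\label{eq:rec}
c_0(n)\,w_nw_{n+7}+c_1(n)\,w_{n+2}w_{n+5}+c_2(n)\,w_{n+3}w_{n+4}+c_3(n)\,w_{n+1}w_{n+6}=0 .\tag{$\mathrm{R}_n$}
\end{equation}
We refer to the system of all these relations as $(\mathrm{R})$. When the terms are nonzero, $(\mathrm{R}_n)$ can be solved for $w_{n+7}$ and for $w_n$, so seven consecutive terms determine the whole sequence. The second theorem shows that the bound $4$ is attained and that \eqref{eq:cond} cannot be dropped.

\begin{theorem}\label{thm:converse}
Let $\mathbb{F}$ be a field, let $a_0,\dots,a_3,b_0,\dots,b_3\in\mathbb{F}$ all be nonzero, and let $K=\mathbb{F}(w_1,\dots,w_7)$ with $w_1,\dots,w_7$ indeterminates. Then $(\mathrm{R})$ defines $w_n\in K^*$ for all $n\in\mathbb{Z}$, and hence mutually Somos sequences $u,v$ of order $3$ over $K$. The diamond rank of $u\times v$ is at least $4$, and it equals $4$ if and only if \eqref{eq:cond} holds. If \eqref{eq:cond} fails, then $u\times v$ does not solve $\mathrm{sd}(2,5)$.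
\end{theorem}

Theorem~\ref{thm:main} asserts infinitely many identities between rational functions of the coefficients and of $w_1,\dots,w_7$. We do not derive them from the recurrence. Instead we write down an explicit family of complex solutions of $(\mathrm{R})$, made of values of theta functions of genus two, for which the rank bound is a consequence of the addition formula (Section~\ref{sec:theta}). A specialization argument shows that it suffices to prove that this family is Zariski dense in the $12$-dimensional hypersurface defined by \eqref{eq:cond} (Section~\ref{sec:reduction}). Density is a local statement at one well-chosen member of the family, which lives on a product of two elliptic curves (Section~\ref{sec:base}). Near this member the sequence determines its parameters (Section~\ref{sec:rigid}), and a dimension count finishes the proof (Section~\ref{sec:count}). Theorem~\ref{thm:converse} is proved by elementary algebra in Section~\ref{sec:converse}. The four-line computation in Lemma~\ref{lem:zeros} explains where \eqref{eq:cond} comes from and is used in both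 proofs.

\section{Columns, rescalings and zeros}\label{sec:elementary}

\subsection*{The diamond matrices}

We first dispose of the last clause of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:minors}
Every determinant $\det\big(\eta(i+p+q,\,j+p-q)\big)_{p,q=0}^{n-1}$ is an $n\times n$ minor of $D_0(\eta)$ if $i+j$ is even and of $D_1(\eta)$ if $i+j$ is odd. Consequently, if $u\times v$ has diamond rank at most $4$, then it solves $\mathrm{sd}(2,5)$.
\end{lemma}

\begin{proof}
If $i+j$ is even, put $p'=\frac{i+j}2+p$ and $q'=\frac{i-j}2+q$; then $(i+p+q,\,j+p-q)=(p'+q',\,p'-q')$. If $i+j$ is odd, put $p'=\frac{i+j-1}2+p$ and $q'=\frac{i-j-1}2+q$; then $(i+p+q,\,j+p-q)=(p'+q'+1,\,p'-q')$. The $2\times2$ equation reads $u_iv_j\,u_{i+1}v_{j+1}-u_iv_{j+1}\,u_{i+1}v_j=0$ and always holds.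
\end{proof}

The recurrences are themselves statements about the diamond matrices. Write $D_0,D_1$ for the diamond matrices of $u\times v$. The entry of $D_1$ in row $i+1$ and column $j-2$ is $u_{i+j}v_{i+3-j}$, and the entry of $D_0$ in row $i+2$ and column $2-j$ is $u_{i+4-j}v_{i+j}$. Therefore
\begin{equation}\label{eq:columns}
(\mathrm{R})\iff \sum_{j=0}^3a_j\cdot(\text{column } j-2 \text{ of } D_1)=0\ \text{ and }\ \sum_{j=0}^3b_j\cdot(\text{column } 2-j \text{ of } D_0)=0 .
\end{equation}
The hypothesis of Theorem~\ref{thm:main} is thus one linear relation among four particular columns of each matrix, and the conclusion is that any five columns of each matrix are linearly dependent. In the same way the relations of order $k$ concern $k+1$ consecutive columns.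

\begin{example}[order one]\label{ex:orderone}
Let $k=1$. The relations are $a_0u_iv_{i+1}+a_1u_{i+1}v_i=0$ and $b_0v_iu_{i+2}+b_1v_{i+1}u_{i+1}=0$, and $a_1,b_1\neq0$ because all terms are nonzero. They give
\[
\frac{v_{i+1}}{v_i}=-\frac{a_1}{a_0}\,\frac{u_{i+1}}{u_i},\qquad
\frac{u_{i+2}}{u_{i+1}}=-\frac{b_1}{b_0}\,\frac{v_{i+1}}{v_i}=\gamma\,\frac{u_{i+1}}{u_i},\qquad \gamma=\frac{a_1b_1}{a_0b_0}.
\]
Hence $u_i=AB^i\gamma^{i(i-1)/2}$ and $v_i=A'B'^i\gamma^{i(i-1)/2}$ for some nonzero constants. The exponent of $\gamma$ is $(p^2-p)+q^2$ in $u_{p+q}v_{p-q}$ and $p^2+(q^2+q)$ in $u_{p+q+1}v_{p-q}$. Each entry is a function of $p$ times a function of $q$, so the diamond rank is $1$.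
\end{example}

\subsection*{Rescalings}

The example rests on the identity $(p+q)^2+(p-q)^2=2p^2+2q^2$. The same identity shows that factors of the form $AB^iC^{i^2}$ are invisible to the diamond rank. In the next two lemmas the sequences may have zero terms.

\begin{lemma}\label{lem:rescale}
Let $u^\circ,v^\circ:\mathbb{Z}\to\mathbb{F}$, let $A,A',B,B',C\in\mathbb{F}^*$ and $\rho=B/B'$, and put $u_i=AB^iC^{i^2}u_i^\circ$ and $v_i=A'B'^iC^{i^2}v_i^\circ$.
\begin{enumerate}
\item[(i)] The functions $u\times v$ and $u^\circ\times v^\circ$ have the same diamond rank.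
\item[(ii)] The pair $u,v$ satisfies $(\mathrm{R})$ with coefficients $a_j,b_j$ if and only if the pair $u^\circ,v^\circ$ satisfies $(\mathrm{R})$ with coefficients
\[
\hat a_j=a_j\,\rho^{j}\,C^{j^2+(3-j)^2},\qquad \hat b_j=b_j\,\rho^{-j}\,C^{j^2+(4-j)^2}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The factor acquired by $u^\circ_{p+q}v^\circ_{p-q}$ is $AA'(BB')^pC^{2p^2}\cdot\rho^qC^{2q^2}$. Since $(p+q+1)^2+(p-q)^2=2p^2+2p+2q^2+2q+1$, the factor acquired by $u^\circ_{p+q+1}v^\circ_{p-q}$ is $AA'BC\,(BB')^pC^{2p^2+2p}\cdot\rho^qC^{2q^2+2q}$. So rows and columns are multiplied by nonzero constants.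

(ii) We have $(i+j)^2+(i+3-j)^2=2i^2+6i+j^2+(3-j)^2$ and $(i+j)^2+(i+4-j)^2=2i^2+8i+j^2+(4-j)^2$. Hence
\begin{align*}
a_ju_{i+j}v_{i+3-j}&=AA'B^iB'^{\,i+3}C^{2i^2+6i}\cdot\hat a_j\,u^\circ_{i+j}v^\circ_{i+3-j},\\
b_jv_{i+j}u_{i+4-j}&=AA'B^{i+4}B'^{\,i}C^{2i^2+8i}\cdot\hat b_j\,v^\circ_{i+j}u^\circ_{i+4-j},
\end{align*}
and the first factor on each right-hand side is nonzero and independent of $j$.
\end{proof}

The condition \eqref{eq:cond} is compatible with this symmetry: $\hat a_0\hat b_1\hat b_2\hat a_3=C^{36}a_0b_1b_2a_3$ and $\hat b_0\hat a_1\hat a_2\hat b_3=C^{36}b_0a_1a_2b_3$. Both sides of \eqref{eq:cond} also have degree $2$ in the $a_j$ and degree $2$ in the $b_j$. Dividing the relations by $a_0$ and $b_0$, we may therefore assume in the proof of Theorem~\ref{thm:main} that $a_0=b_0=1$, and \eqref{eq:cond} becomes $b_1b_2a_3=a_1a_2b_3$.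

\subsection*{Two zeros at distance four}

To see the origin of \eqref{eq:cond}, ask whether a solution of $(\mathrm{R})$ can have $w_4=w_8=0$. In each of $(\mathrm{R}_1),\dots,(\mathrm{R}_4)$ two of the four terms then disappear, and what remains is
\begin{equation}\label{eq:four}
\begin{aligned}
b_1w_3w_6&=-b_3w_2w_7, &\qquad a_0w_2w_9&=-a_2w_5w_6,\\
b_2w_6w_7&=-b_0w_3w_{10}, &\qquad a_3w_5w_{10}&=-a_1w_6w_9 .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:zeros}
If $w_2,w_3,w_5,w_6,w_7,w_9,w_{10}$ are nonzero elements of a field that satisfy the four equations \eqref{eq:four}, then \eqref{eq:cond} holds.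
\end{lemma}

\begin{proof}
The product of the four left-hand sides is $a_0b_1b_2a_3\cdot w_2w_3w_5w_6^2w_7w_9w_{10}$, and the product of the four right-hand sides is $b_0a_1a_2b_3\cdot w_2w_3w_5w_6^2w_7w_9w_{10}$.
\end{proof}

The sequences in our theorems have no zero terms, but they occur in families in which two terms can be made to vanish. In Section~\ref{sec:base} the zeros are produced by moving along an abelian surface, and in Section~\ref{sec:converse} by reducing modulo $w_8$ and $w_4$.

\begin{remark}\label{rem:hypotheses}
The terms in Theorem~\ref{thm:main} must be nonzero. Every product in $(\mathrm{R})$ has the form $u_iv_j$ with $|i-j|\le4$. Let $u_0=1$ and $u_i=0$ for $i\ne0$, and let $v_j=0$ for $|j|\le4$ and $v_j=1$ for $|j|\ge5$. Then $(\mathrm{R})$ holds for all coefficients, while $D_0$ has the entry $v_{2p}$ in position $(p,-p)$ and zeros elsewhere, so its rank is infinite. Likewise the initial values in Theorem~\ref{thm:converse} cannot be arbitrary. The constant sequences $u_i=v_i=1$ over $\mathbb{Q}$ have diamond rank $1$ and satisfy $(\mathrm{R})$ with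 $a=(1,1,1,-3)$ and $b=(1,-1,1,-1)$, for which the two sides of \eqref{eq:cond} are $3$ and $-1$.
\end{remark}

\section{Theta sequences}\label{sec:theta}

Sums of several quadratic exponentials with addition formulas of finite length are supplied by theta functions. Let $g\ge1$; we need only $g=1$ and $g=2$. The Siegel space $\mathfrak{H}_g$ is the set of symmetric complex $g\times g$ matrices with positive definite imaginary part. It is an open subset of $\mathbb{C}^{g(g+1)/2}$. For $\Omega\in\mathfrak{H}_g$ and $z\in\mathbb{C}^g$ let
\[
\theta(z)=\theta(z\,|\,\Omega)=\sum_{n\in\mathbb{Z}^g}e^{\pi i\,n^t\Omega n+2\pi i\,n^tz},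
\qquad
\Theta_\varepsilon(z)=\sum_{n\in\mathbb{Z}^g+\varepsilon/2}e^{2\pi i\,n^t\Omega n+4\pi i\,n^tz}\quad(\varepsilon\in\{0,1\}^g),
\]
where $i$ in an exponent next to $\pi$ denotes $\sqrt{-1}$. These functions are holomorphic in $(z,\Omega)$, and they are even in $z$ because the summation sets are symmetric under $n\mapsto-n$. Shifting the summation index gives, for $m\in\mathbb{Z}^g$,
\begin{equation}\label{eq:quasi}
\theta(z+m)=\theta(z),\qquad \theta(z+\Omega m)=e^{-\pi i\,m^t\Omega m-2\pi i\,m^tz}\,\theta(z).
\end{equation}
Collect the $\Theta_\varepsilon$ into a vector $\boldsymbol{\Theta}(z)=(\Theta_\varepsilon(z))_\varepsilon\in\mathbb{C}^{2^g}$, and let $\langle X,Y\rangle=\sum_\varepsilon X_\varepsilon Y_\varepsilon$.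

\begin{lemma}[addition formula]\label{lem:addition}
For all $x,y\in\mathbb{C}^g$ we have $\theta(x+y)\,\theta(x-y)=\langle\boldsymbol{\Theta}(x),\boldsymbol{\Theta}(y)\rangle$.
\end{lemma}

\begin{proof}
Write the left-hand side as a double series over $l,l'\in\mathbb{Z}^g$ and put $m=\frac{l+l'}2$, $n=\frac{l-l'}2$. Then $(m,n)$ runs over all pairs that lie in a common coset $\mathbb{Z}^g+\varepsilon/2$. Moreover $l^t\Omega l+l'^t\Omega l'=2m^t\Omega m+2n^t\Omega n$ and $l^t(x+y)+l'^t(x-y)=2m^tx+2n^ty$.
\end{proof}

Given $\Omega\in\mathfrak{H}_g$, vectors $\kappa,\zeta,\delta\in\mathbb{C}^g$ and $A,A',B,B',C\in\mathbb{C}^*$, define the \emph{theta sequences}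
\begin{equation}\label{eq:thetaseq}
u_i=AB^iC^{i^2}\,\theta(\zeta+i\kappa),\qquad v_i=A'B'^iC^{i^2}\,\theta(\zeta+\delta+i\kappa).
\end{equation}
Here $\kappa$ is the step, $\zeta$ the starting point and $\delta$ the offset between the two sequences.

\begin{proposition}\label{prop:theta}
Let $u,v$ be the sequences \eqref{eq:thetaseq}.
\begin{enumerate}
\item[(i)] The diamond rank of $u\times v$ is at most $2^g$.
\item[(ii)] Let $a_j,b_j\in\mathbb{C}$, and define $\hat a_j,\hat b_j$ as in Lemma~\ref{lem:rescale}. If
\begin{equation}\label{eq:Z}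
\sum_{j=0}^3\hat a_j\,\boldsymbol{\Theta}\big(\tfrac\delta2+(\tfrac32-j)\kappa\big)=0
\qquad\text{and}\qquad
\sum_{j=0}^3\hat b_j\,\boldsymbol{\Theta}\big(-\tfrac\delta2+(2-j)\kappa\big)=0,
\end{equation}
then $u,v$ satisfy $(\mathrm{R})$ with coefficients $a_j,b_j$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:rescale} we may assume $A=A'=B=B'=C=1$. Put $x=\zeta+\frac\delta2+p\kappa$ and $y=-\frac\delta2+q\kappa$, so that $x+y=\zeta+(p+q)\kappa$ and $x-y=\zeta+\delta+(p-q)\kappa$. Adding $\frac\kappa2$ to both $x$ and $y$ raises $x+y$ by $\kappa$ and leaves $x-y$ unchanged. Lemma~\ref{lem:addition} gives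
\begin{align*}
u_{p+q}v_{p-q}&=\big\langle\boldsymbol{\Theta}(\zeta+\tfrac\delta2+p\kappa),\ \boldsymbol{\Theta}(-\tfrac\delta2+q\kappa)\big\rangle,\\
u_{p+q+1}v_{p-q}&=\big\langle\boldsymbol{\Theta}(\zeta+\tfrac\delta2+(p+\tfrac12)\kappa),\ \boldsymbol{\Theta}(-\tfrac\delta2+(q+\tfrac12)\kappa)\big\rangle .
\end{align*}
Each diamond matrix is a sum of $2^g$ matrices of rank at most $1$, which proves (i). Moreover, a linear relation among the vectors in the second slot implies the same relation among the corresponding columns. Column $2-j$ of $D_0$ belongs to the vector $\boldsymbol{\Theta}(-\frac\delta2+(2-j)\kappa)$, and column $j-2$ of $D_1$ belongs to $\boldsymbol{\Theta}(-\frac\delta2+(j-\frac32)\kappa)=\boldsymbol{\Theta}(\frac\delta2+(\frac32-j)\kappa)$. Now (ii) follows from \eqref{eq:columns}.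
\end{proof}

\subsection*{Counting parameters}

The following count explains the values $1,2,4$ and the appearance of exactly one condition on the coefficients. It is only a guide at this stage; for order $3$ the rest of the paper makes it rigorous. Normalize $a_0=b_0=1$. A pair of mutually Somos sequences of order $k$ is given by $2k$ coefficients and $2k+1$ initial values of the interleaved sequence.

For $k=1$ these are $5$ numbers, and the solutions in Example~\ref{ex:orderone} depend on the $5$ parameters $A,A',B,B',\gamma$.

For $k=2$ these are $9$ numbers. Theta sequences of genus one depend on the $9$ parameters $\Omega,\kappa,\zeta,\delta,A,A',B,B',C$. Each column of a diamond matrix is now governed by a vector in $\mathbb{C}^2$. A relation of order $2$ concerns three columns, and three vectors in $\mathbb{C}^2$ are always dependent; the coefficient of one of them can be taken to be $1$ as soon as the other two are independent. So the relations of order $2$ cost nothing, the two counts agree, and one expects rank $2$ with no condition on the coefficients.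

For $k=3$ these are $13$ numbers. Theta sequences of genus two depend on $3+6+5=14$ parameters. But each equation in \eqref{eq:Z} asks four vectors in $\mathbb{C}^4$ to be dependent, which is one determinantal condition. This leaves $12$ parameters, so theta sequences of genus two can be expected to fill a hypersurface, and we shall see that it is the hypersurface \eqref{eq:cond}.

From now on $g=2$ unless stated otherwise, and $a_0=b_0=1$ until the end of Section~\ref{sec:count}. To avoid eliminating the coefficients we treat them as parameters too. Let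
\[
\mathcal{P}=\mathfrak{H}_2\times(\mathbb{C}^2)^3\times(\mathbb{C}^*)^5\times\mathbb{C}^6\ni\omega=(\Omega;\kappa,\zeta,\delta;A,A',B,B',C;a_1,a_2,a_3,b_1,b_2,b_3),
\]
a complex manifold of dimension $3+6+5+6=20$. Let $Z\subset\mathcal{P}$ be the analytic set defined by the eight scalar equations \eqref{eq:Z}. Write $w_n(\omega)$ for the interleaved sequence of \eqref{eq:thetaseq}; each $w_n$ is a holomorphic function on $\mathcal{P}$. Finally let
\[
\Phi:\mathcal{P}\to\mathbb{C}^{13},\qquad \Phi(\omega)=(a_1,a_2,a_3,b_1,b_2,b_3,\,w_1(\omega),\dots,w_7(\omega)).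
\]
Note that \eqref{eq:Z} does not involve $\zeta$: changing $\zeta$ in a point of $Z$ gives another point of $Z$ with the same coefficients.

\section{Reduction to a dense set of complex points}\label{sec:reduction}

Theta sequences exist over $\mathbb{C}$, while Theorem~\ref{thm:main} concerns all fields and allows degenerate coefficients. The bridge is a universal sequence, whose coefficients and initial values are indeterminates subject only to \eqref{eq:cond}, defined over $\mathbb{Z}$.

\begin{lemma}\label{lem:generic}
Let $k_0$ be a field, let $a_j,b_j\in k_0$ with $a_0,a_1,b_0,b_1\neq0$, and let $L=k_0(w_1,\dots,w_7)$ with $w_1,\dots,w_7$ indeterminates. Then $(\mathrm{R})$ defines nonzero elements $w_n\in L$ for all $n\in\mathbb{Z}$.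
\end{lemma}

\begin{proof}
Suppose $w_n,\dots,w_{n+6}$ are algebraically independent over $k_0$ and generate $L$. The sum $\Sigma$ of the last three terms of $(\mathrm{R}_n)$ is a combination of three distinct monomials in $w_{n+1},\dots,w_{n+6}$ with $c_1(n)\neq0$, so $\Sigma\ne0$ and $w_{n+7}=-\Sigma/(c_0(n)w_n)$ is nonzero. Since $w_n=-\Sigma/(c_0(n)w_{n+7})$, the elements $w_{n+1},\dots,w_{n+7}$ generate $L$. Seven generators of a field of transcendence degree $7$ are algebraically independent, so the induction continues upward. Downward, solve $(\mathrm{R}_{n-1})$ for $w_{n-1}$; the sum of its last three terms involves $w_n,\dots,w_{n+5}$, and the roles of $w_n,w_{n+7}$ are taken by $w_{n+6},w_{n-1}$.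
\end{proof}

Let $H=b_1b_2a_3-a_1a_2b_3$. It is linear in $b_1$ with coprime coefficients $b_2a_3$ and $-a_1a_2b_3$, so it is irreducible, hence prime, in the polynomial rings in $a_1,\dots,b_3,w_1,\dots,w_7$ over $\mathbb{Z}$ and over $\mathbb{C}$. Thus
\[
V=\{H=0\}\subset\mathbb{C}^{13}
\]
is an irreducible variety of dimension $12$ with coordinate ring $\mathbb{C}[V]=\mathbb{C}[a_1,\dots,w_7]/(H)$, and $R=\mathbb{Z}[a_1,\dots,w_7]/(H)$ is a domain. The natural map $R\to\mathbb{C}[V]$ is injective. Indeed, suppose an integral polynomial equals $HF$ with $F$ complex. Applying a $\mathbb{Q}$-linear projection $\mathbb{C}\to\mathbb{Q}$ to the coefficients, we may take $F$ rational, and then $F$ is integral by Gauss's lemma, since $H$ has content $1$. So $L=\operatorname{Frac}R$ is a subfield of $\mathbb{C}(V)$. We have $L=k_0(w_1,\dots,w_7)$ with $k_0=\operatorname{Frac}\big(\mathbb{Z}[a_1,\dots,b_3]/(H)\big)$, and $a_1,b_1\neq0$ in $k_0$. The sequence $(w_n)$ in $L$ given by Lemma~\ref{lem:generic} is the \emph{universal sequence}.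

\begin{proposition}\label{prop:reduction}
Suppose that for every $T\ge7$ there is a set $D_T\subset V$, contained in no proper Zariski-closed subset of $V$, with the following property: each point of $D_T$ has the form $(a_1,\dots,b_3,w_1,\dots,w_7)$ for a complex sequence $(w_n)_{n\in\mathbb{Z}}$ that satisfies $(\mathrm{R})$ with these coefficients, has $w_n\neq0$ for $|n|\le T$, and has diamond rank at most $4$. Then Theorem~\ref{thm:main} holds.
\end{proposition}

\begin{proof}
\emph{Step 1: the universal sequence has diamond rank at most $4$.} Let $\Delta\in L\subset\mathbb{C}(V)$ be a $5\times5$ minor of one of its diamond matrices, and choose $T\ge7$ so that $\Delta$ involves only $w_n$ with $|n|\le T$. Treat the indices in the order $1,\dots,7$, then $8,\dots,T$, then $0,-1,\dots,-T$. We claim that after each step there is $F\in\mathbb{C}[V]$, nonzero at every point of $D_T$, such that all $w_n$ treated so far are units of the localization $\mathbb{C}[V]_F$ and take at each point of $D_T$ the values of the associated complex sequence. Start with $F=w_1\cdots w_7$. The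 next term $w_n$ is obtained from $(\mathrm{R})$ as a polynomial in treated terms divided by a treated term. So $w_n=F'/F^e$ with $F'\in\mathbb{C}[V]$, and its value at a point of $D_T$ is the term of the associated sequence, which satisfies the same relation. This value is nonzero, so $F'\ne0$ on $D_T$, and we replace $F$ by $FF'$. At the end $\Delta=F''/F^e$ with $F''\in\mathbb{C}[V]$. The value of $\Delta$ at a point of $D_T$ is a $5\times5$ minor of a matrix of rank at most $4$. Hence $F''$ vanishes on $D_T$, so $F''=0$ and $\Delta=0$.

\emph{Step 2: specialization.} Let $(w_n')$ be the interleaved sequence of a pair $u,v$ as in Theorem~\ref{thm:main}, normalized so that $a_0=b_0=1$. Because \eqref{eq:cond} holds, sending the indeterminates to the given coefficients and to $w_1',\dots,w_7'$ defines a ring homomorphism $\varphi:R\to\mathbb{F}$. It extends to the localization $R_{\mathfrak{p}}\subset L$ at the prime $\mathfrak{p}=\ker\varphi$, and an element of $R_{\mathfrak{p}}$ is a unit if and only if its image is nonzero. By induction upward and downward, each universal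 $w_n$ is a unit of $R_{\mathfrak{p}}$ with $\varphi(w_n)=w_n'$: the recurrence divides only by an earlier term, which is a unit, so $w_n\in R_{\mathfrak{p}}$ and $\varphi(w_n)=w_n'$, and $w_n'\neq0$ by hypothesis. Every $5\times5$ minor for $u\times v$ is therefore the image of a universal minor, which is zero by Step 1. Lemma~\ref{lem:minors} gives the last clause of the theorem.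
\end{proof}

Step 2 is the only place where the proof of Theorem~\ref{thm:main} uses the given sequences: the condition \eqref{eq:cond} makes $\varphi$ well defined, and $a_0,b_0,w_n'\neq0$ keep the recurrence inside the local ring. The sets $D_T$ will be images under $\Phi$ of neighborhoods in $Z$ of a single point.

\section{A base point on a product of elliptic curves}\label{sec:base}

We need a point $\omega_0\in Z$ at which everything can be computed. For diagonal $\Omega$ the theta functions of genus two factor into functions of genus one. For $\delta=\kappa/2$ the arguments in both halves of \eqref{eq:Z} become $\nu_j\kappa$ with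
\[
\nu_j=\tfrac74-j\qquad(j=0,1,2,3),
\]
so the two determinantal conditions merge into one. We shall see that this condition can be met by making two cross-ratios equal.

\subsection*{Genus one}

Let $g=1$, $\Omega=\tau$, $\Lambda=\mathbb{Z}+\tau\mathbb{Z}$, $\vartheta=\theta(\cdot\,|\,\tau)$ and $\mathfrak{h}=\frac{1+\tau}2$. We recall two textbook facts. The function $\vartheta$ has simple zeros at the points of $\mathfrak{h}+\Lambda$ and no other zeros. A nonconstant elliptic function, that is, a nonconstant meromorphic function on $\mathbb{C}$ periodic with respect to a lattice, takes every value in $\mathbb{P}^1$, each at countably many points. We call $\kappa\in\mathbb{C}$ \emph{non-torsion} if no nonzero integer multiple of $\kappa$ lies in $\Lambda$; then $r\kappa\notin\Lambda$ for every nonzero rational $r$. The torsion points form the countable set $\mathbb{Q}\Lambda$.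

\begin{lemma}\label{lem:kummer}
The vector $\boldsymbol{\Theta}(y)=(\Theta_0(y),\Theta_1(y))$ is never zero, and $\boldsymbol{\Theta}(y)$ and $\boldsymbol{\Theta}(y')$ are proportional if and only if $y+y'\in\Lambda$ or $y-y'\in\Lambda$.
\end{lemma}

\begin{proof}
If $\boldsymbol{\Theta}(y)=0$, then $\vartheta(x+y)\vartheta(x-y)=0$ for all $x$ by Lemma~\ref{lem:addition}, which is false. Consider the nonzero linear form $\langle\boldsymbol{\Theta}(y+\mathfrak{h}),\cdot\rangle$ on $\mathbb{C}^2$. Its value at $\boldsymbol{\Theta}(y')$ is $\vartheta(\mathfrak{h}+y+y')\,\vartheta(\mathfrak{h}+y-y')$, which vanishes if and only if $y+y'\in\Lambda$ or $y-y'\in\Lambda$. In particular the form vanishes at $\boldsymbol{\Theta}(y)$, so its kernel is the line spanned by $\boldsymbol{\Theta}(y)$.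
\end{proof}

For vectors $l_0,\dots,l_3\in\mathbb{C}^2$ the \emph{cross-ratio} is
\[
c(l_0,l_1,l_2,l_3)=\frac{\det(l_0,l_1)\det(l_2,l_3)}{\det(l_0,l_2)\det(l_1,l_3)} .
\]
It is unchanged when each $l_j$ is multiplied by a nonzero scalar, since every index occurs once above and once below, and when an element of $GL_2(\mathbb{C})$ is applied to all $l_j$. Conversely, let $(l_j)$ and $(l_j')$ be quadruples of pairwise non-proportional vectors with the same cross-ratio. Then there are $S\in GL_2(\mathbb{C})$ and $\lambda_j\in\mathbb{C}^*$ with $l_j'=\lambda_jSl_j$. To see this, choose $S$ carrying the lines spanned by $l_0,l_1,l_2$ to those spanned by $l_0',l_1',l_2'$. Then the ratio $\det(l_2',x)/\det(l_1',x)$ has the same value at $x=Sl_3$ and at $x=l_3'$, and this ratio of two independent linear forms determines $x$ up to a scalar.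

\begin{lemma}\label{lem:cross}
The function $c_\tau(\kappa)=c\big(\boldsymbol{\Theta}(\nu_0\kappa),\dots,\boldsymbol{\Theta}(\nu_3\kappa)\big)$ is a nonconstant elliptic function of $\kappa$. If $\kappa$ is non-torsion, the four vectors $\boldsymbol{\Theta}(\nu_j\kappa)$ are pairwise non-proportional.
\end{lemma}

\begin{proof}
Let $W_{ij}=\det(\boldsymbol{\Theta}(\nu_i\kappa),\boldsymbol{\Theta}(\nu_j\kappa))$. By Lemma~\ref{lem:kummer}, $W_{ij}=0$ if and only if $(\nu_i+\nu_j)\kappa$ or $(\nu_i-\nu_j)\kappa$ lies in $\Lambda$. For $i\neq j$ the numbers $\nu_i+\nu_j=\frac72-i-j$ and $\nu_i-\nu_j=j-i$ are nonzero rationals. So for non-torsion $\kappa$ no $W_{ij}$ vanishes; this proves the second claim and shows that $c_\tau$ is a meromorphic function, finite and nonzero at non-torsion points. Replacing $\kappa$ by $\kappa+4\lambda$ with $\lambda\in\Lambda$ shifts $\nu_j\kappa$ by $(7-4j)\lambda\in\Lambda$, which by Lemma~\ref{lem:kummer} multiplies each vector by a nonzero scalar. Hence $c_\tau$ is $4\Lambda$-periodic. Finally let $\kappa=2\mu$ with $\mu$ of exact order $5$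 modulo $\Lambda$, for instance $\mu=\frac15$. Then $W_{01}=0$ because $(\nu_0+\nu_1)\kappa=5\mu$. Also $W_{02}\neq0$ because $(\nu_0+\nu_2)\kappa=3\mu$ and $(\nu_0-\nu_2)\kappa=4\mu$, and $W_{13}\ne0$ because $(\nu_1+\nu_3)\kappa=-\mu$ and $(\nu_1-\nu_3)\kappa=4\mu$. So $c_\tau(2\mu)=0$, and $c_\tau$ is not constant.
\end{proof}

\subsection*{The base point}

For $\ell=1,2$ let $\tau_\ell\in\mathfrak{H}_1$, and let $\Lambda_\ell,\vartheta_\ell,\mathfrak{h}_\ell,\boldsymbol{\Theta}^{(\ell)}$ be the corresponding objects of genus one. For $\Omega_0=\operatorname{diag}(\tau_1,\tau_2)$ the defining series factor: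
\[
\theta(z\,|\,\Omega_0)=\vartheta_1(z_1)\,\vartheta_2(z_2),\qquad
\boldsymbol{\Theta}(z)=\boldsymbol{\Theta}^{(1)}(z_1)\otimes\boldsymbol{\Theta}^{(2)}(z_2)\in\mathbb{C}^2\otimes\mathbb{C}^2 .
\]

\begin{proposition}\label{prop:base}
There is a point $\omega_0\in Z$ with $\Omega=\Omega_0=\operatorname{diag}(\tau_1,\tau_2)$, $\kappa=\kappa_0=(\kappa_1,\kappa_2)$, $\zeta=\zeta_0$, $\delta=\kappa_0/2$ and $A=A'=B=B'=C=1$, such that
\begin{enumerate}
\item[(a)] $\tau_1$ is not a quotient of two elements of $\Lambda_2$;
\item[(b)] $\kappa_\ell$ is non-torsion with respect to $\Lambda_\ell$, for $\ell=1,2$;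
\item[(c)] $w_n(\omega_0)\neq0$ for all $n\in\mathbb{Z}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Fix $\tau_2$ and choose $\tau_1$ outside the countable set of quotients in (a). The values of $c_{\tau_2}$ at torsion points form a countable subset of $\mathbb{P}^1$, and its preimage under $c_{\tau_1}$ is countable by Lemma~\ref{lem:cross}. Choose $\kappa_1$ non-torsion and outside this preimage, and then choose $\kappa_2$ with $c_{\tau_2}(\kappa_2)=c_{\tau_1}(\kappa_1)$. Then $\kappa_2$ is non-torsion. With the stated values of $\delta,A,\dots,C$ we have $w_n=\theta(\zeta+\frac n2\kappa_0)$, so (c) holds if each coordinate $\zeta_\ell$ of $\zeta_0$ avoids the countable set $\mathfrak{h}_\ell+\frac12\mathbb{Z}\kappa_\ell+\Lambda_\ell$.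

It remains to find the coefficients. Here $\hat a_j=a_j$ and $\hat b_j=b_j$, and both halves of \eqref{eq:Z} involve the vectors $e_j=l_j\otimes l_j'$ with $l_j=\boldsymbol{\Theta}^{(1)}(\nu_j\kappa_1)$ and $l_j'=\boldsymbol{\Theta}^{(2)}(\nu_j\kappa_2)$. The cross-ratios agree, so $l_j'=\lambda_jSl_j$ and $e_j=\lambda_j(1\otimes S)(l_j\otimes l_j)$. The four tensors $l_j\otimes l_j$ lie in the $3$-dimensional space of symmetric tensors, so they are linearly dependent. The tensors $l_1\otimes l_1,\ l_2\otimes l_2,\ l_3\otimes l_3$ are independent: if $\{h,i,j\}=\{1,2,3\}$, the linear form $x\otimes y\mapsto\det(x,l_i)\det(y,l_j)$ kills $l_i\otimes l_i$ and $l_j\otimes l_j$ but not $l_h\otimes l_h$. Hence $e_0+a_1e_1+a_2e_2+a_3e_3=0$ for some $a_1,a_2,a_3$. Take $b_j=a_j$.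
\end{proof}

\subsection*{The coefficient condition near the base point}

At $\omega_0$ the condition \eqref{eq:cond} holds because $b=a$. We must show that it persists on $Z$. Since $\zeta$ is free, we can try to move it so that $w_4=w_8=0$ and apply Lemma~\ref{lem:zeros}. These are two equations for the two coordinates of $\zeta$.

\begin{lemma}\label{lem:condition}
There is an open neighborhood $\mathcal{N}$ of $\omega_0$ in $\mathcal{P}$ such that $\Phi(Z\cap\mathcal{N})\subset V$.
\end{lemma}

\begin{proof}
Consider the equations $\theta(\xi-\kappa\,|\,\Omega)=0$ and $\theta(\xi+\kappa\,|\,\Omega)=0$ for $\xi\in\mathbb{C}^2$. For $(\Omega,\kappa)=(\Omega_0,\kappa_0)$ they have the solution $\xi_0=(\mathfrak{h}_1+\kappa_1,\ \mathfrak{h}_2-\kappa_2)$, and the differentials of the two left-hand sides at $\xi_0$ are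
\[
\vartheta_1'(\mathfrak{h}_1)\,\vartheta_2(\mathfrak{h}_2-2\kappa_2)\,d\xi_1
\qquad\text{and}\qquad
\vartheta_1(\mathfrak{h}_1+2\kappa_1)\,\vartheta_2'(\mathfrak{h}_2)\,d\xi_2 .
\]
Both are nonzero, because the zeros of $\vartheta_\ell$ are simple and $2\kappa_\ell\notin\Lambda_\ell$. By the implicit function theorem there is a holomorphic solution $\xi(\Omega,\kappa)$ near $(\Omega_0,\kappa_0)$ with $\xi(\Omega_0,\kappa_0)=\xi_0$.

For $\omega$ near $\omega_0$ let $\omega^*$ be obtained from $\omega$ by replacing $\zeta$ with $\xi(\Omega,\kappa)-3\kappa$. Then $w_4(\omega^*)=u_2$ is a multiple of $\theta(\xi-\kappa)=0$, and $w_8(\omega^*)=u_4$ is a multiple of $\theta(\xi+\kappa)=0$. At the base point,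
\[
w_n(\omega_0^*)=\theta\big(\xi_0+\tfrac{n-6}2\kappa_0\big)=\vartheta_1\big(\mathfrak{h}_1+\tfrac{n-4}2\kappa_1\big)\,\vartheta_2\big(\mathfrak{h}_2+\tfrac{n-8}2\kappa_2\big),
\]
which is nonzero for $n\neq4,8$ by Proposition~\ref{prop:base}(b). By continuity there is a neighborhood $\mathcal{N}$ of $\omega_0$ on which $w_n(\omega^*)\neq0$ for $n\in\{2,3,5,6,7,9,10\}$. If $\omega\in Z\cap\mathcal{N}$, then $\omega^*\in Z$ has the same coefficients, its sequence satisfies $(\mathrm{R})$ by Proposition~\ref{prop:theta}, and so \eqref{eq:four} holds. Lemma~\ref{lem:zeros} gives \eqref{eq:cond}.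
\end{proof}

\section{The sequence determines its parameters locally}\label{sec:rigid}

The set $Z$ is cut out by $8$ equations in dimension $20$, so it has dimension at least $12$. Its image in $V$ could still be small if $\Phi$ had positive-dimensional fibers. The fibers are certainly infinite: by \eqref{eq:quasi}, adding an integer vector to $\zeta$ does not change the sequence. We show that the fiber through $\omega_0$ cannot contain a curve. The method is to prove that $\Omega$ and $\kappa$ have only countably many possible values along such a curve, and then to use connectedness.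

\subsection*{Background}

For $\Omega\in\mathfrak{H}_2$ the torus $\mathbb{C}^2/(\mathbb{Z}^2+\Omega\mathbb{Z}^2)$ is an abelian surface. We use the following standard facts about such a torus, or a product of two of them, written $X=\mathbb{C}^n/\Lambda$.
\begin{enumerate}
\item[(A1)] $X$ is a projective variety and the group law is a morphism. Closed analytic subsets of $X$ are Zariski closed, and meromorphic functions on $X$ are rational functions, regular where they are holomorphic.
\item[(A2)] The Zariski closure $G$ of a subgroup of $X$ is a subgroup. Its identity component $G^\circ$ has finite index in $G$ and equals the image of a complex linear subspace $W\subset\mathbb{C}^n$ such that $W\cap\Lambda$ has rank $2\dim W$.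
\item[(A3)] The image of a Zariski-closed set under a morphism of projective varieties is Zariski closed.
\end{enumerate}
We also use a fact about analytic sets.
\begin{enumerate}
\item[(G1)] If $y$ is a non-isolated point of an analytic subset $Y$ of a complex manifold, there is a nonconstant holomorphic map $\gamma$ from a disc into $Y$ with $\gamma(0)=y$. (Take a one-dimensional irreducible subgerm at $y$ and normalize it.)
\end{enumerate}
Finally, a continuous map from a disc to $\mathbb{C}^n$ with countable image is constant: otherwise the distance from one image point would take all values in an interval.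

\subsection*{A rational function that sees the sequence}

To separate the theta values from the factors $AB^iC^{i^2}$ we take a multiplicative third difference, which annihilates quadratic exponents. For $(\Omega,\kappa)\in\mathfrak{H}_2\times\mathbb{C}^2$ let
\[
f_{\Omega,\kappa}(x)=\frac{\theta(x+3\kappa)\,\theta(x+\kappa)^3}{\theta(x+2\kappa)^3\,\theta(x)} .
\]
Under $x\mapsto x+\Omega m$ the factor $\theta(x+r\kappa)$ is multiplied by $e^{-\pi i\,m^t\Omega m-2\pi i\,m^tx}\,e^{-2\pi i\,r\,m^t\kappa}$. The exponents $1,3,-3,-1$ have sum $0$, and weighted by $r=3,1,2,0$ they give $3+3-6-0=0$. So $f_{\Omega,\kappa}$ is a rational function on the abelian surface. Since $(i+3)+3(i+1)-3(i+2)-i=0$ and $(i+3)^2+3(i+1)^2-3(i+2)^2-i^2=0$, theta sequences without zero terms satisfy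
\begin{equation}\label{eq:third}
f_{\Omega,\kappa}(\zeta+i\kappa)=\frac{u_{i+3}u_{i+1}^3}{u_{i+2}^3u_i},\qquad
f_{\Omega,\kappa}(\zeta+\delta+i\kappa)=\frac{v_{i+3}v_{i+1}^3}{v_{i+2}^3v_i}\qquad(i\in\mathbb{Z}).
\end{equation}
Let $\Lambda_0=\Lambda_1\times\Lambda_2=\mathbb{Z}^2+\Omega_0\mathbb{Z}^2$, let $E_\ell=\mathbb{C}/\Lambda_\ell$, $X_0=\mathbb{C}^2/\Lambda_0=E_1\times E_2$ and $f_0=f_{\Omega_0,\kappa_0}$.

\begin{lemma}\label{lem:dense}
\begin{enumerate}
\item[(i)] The subgroup $\mathbb{Z}\kappa_0$ is Zariski dense in $X_0$.
\item[(ii)] If $y\in X_0$ and $f_0(x+y)=f_0(x)$ as rational functions of $x$, then $y=0$.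
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $G_0$ be the closure and $W$ the subspace given by (A2). Some multiple $N\kappa_0$ with $N\ge1$ lies in $W+\Lambda_0$. If $W\subset\mathbb{C}\times0$, then $N\kappa_2\in\Lambda_2$, and if $W\subset0\times\mathbb{C}$, then $N\kappa_1\in\Lambda_1$; both contradict Proposition~\ref{prop:base}(b). Suppose $W=\{(x,\alpha x)\}$ with $\alpha\neq0$. Then $\{x\in\Lambda_1:\alpha x\in\Lambda_2\}$ has rank $2$, hence finite index $N'$ in $\Lambda_1$. So $N'\alpha$ and $N'\alpha\tau_1$ lie in $\Lambda_2$ and have quotient $\tau_1$, contradicting Proposition~\ref{prop:base}(a). Therefore $W=\mathbb{C}^2$.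

(ii) The function $f_0$ is a product of a function of $x_1$ and a function of $x_2$. On $E_\ell$ the factor has divisor $(\mathfrak{h}_\ell-3\kappa_\ell)+3(\mathfrak{h}_\ell-\kappa_\ell)-3(\mathfrak{h}_\ell-2\kappa_\ell)-(\mathfrak{h}_\ell)$, and the four points are distinct because $\kappa_\ell$ is non-torsion. So $f_0$ vanishes to order $3$ along exactly two curves, $\{\mathfrak{h}_1-\kappa_1\}\times E_2$ and $E_1\times\{\mathfrak{h}_2-\kappa_2\}$. A translation that preserves $f_0$ permutes these curves, and it maps a curve $\{\mathrm{pt}\}\times E_2$ to a curve of the same kind. Hence it fixes both, which forces $y_1=0$ and $y_2=0$.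
\end{proof}

\begin{proposition}\label{prop:isolated}
The point $\omega_0$ is isolated in $\{\omega\in Z:\Phi(\omega)=\Phi(\omega_0)\}$.
\end{proposition}

\begin{proof}
Suppose not. By (G1) there is a nonconstant holomorphic map $\gamma$ from a disc into $Z$ with $\gamma(0)=\omega_0$ and $\Phi\circ\gamma$ constant. Denote the coordinates of $\gamma(t)$ by $\Omega(t),\kappa(t),\dots$. The coefficients $a_j,b_j$ and the terms $w_1,\dots,w_7$ do not depend on $t$. The sequence of $\gamma(t)$ satisfies $(\mathrm{R})$, and $w_n(\omega_0)\neq0$ for all $n$, so induction upward and downward gives $w_n(\gamma(t))=w_n(\omega_0)$ for all $n$ and $t$. In particular no theta value in \eqref{eq:thetaseq} vanishes along $\gamma$. Put $\Lambda_{(t)}=\mathbb{Z}^2+\Omega(t)\mathbb{Z}^2$, $X_t=\mathbb{C}^2/\Lambda_{(t)}$ and $f_t=f_{\Omega(t),\kappa(t)}$. By \eqref{eq:third},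
\begin{equation}\label{eq:same}
f_t(\zeta(t)+i\kappa(t))=f_0(\zeta_0+i\kappa_0)\qquad(i\in\mathbb{Z}).
\end{equation}

\emph{Step 1: a correspondence between $X_0$ and $X_t$.} Fix $t$. We would like the assignment $i\kappa_0\mapsto i\kappa(t)$ to extend to an algebraic relation between the two surfaces, so we let $G\subset X_0\times X_t$ be the Zariski closure of $\Gamma=\{i(\kappa_0,\kappa(t)):i\in\mathbb{Z}\}$. It is a subgroup by (A2). The set $\mathrm{pr}_1(G)$ is closed by (A3) and contains $\mathbb{Z}\kappa_0$, so $\mathrm{pr}_1(G)=X_0$ by Lemma~\ref{lem:dense}(i).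

We claim that $(y,0)\in G$ implies $y=0$. Let $U\subset G$ be the Zariski-open set of pairs $(x,x')$ at which the denominators of $f_0(\zeta_0+x)$ and $f_t(\zeta(t)+x')$ do not vanish. It contains $\Gamma$, because no $u_i$ vanishes. Hence $U$ is dense in $G$ and $\Gamma$ is dense in $U$. The regular functions $f_0(\zeta_0+x)$ and $f_t(\zeta(t)+x')$ on $U$ agree on $\Gamma$ by \eqref{eq:same}, so they agree on $U$. Translation by $(y,0)$ is an automorphism of $G$, so $U'=U\cap(U-(y,0))$ is open and dense in $G$. For $(x,x')\in U'$ both $(x,x')$ and $(x+y,x')$ lie in $U$, and therefore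
\[
f_0(\zeta_0+x+y)=f_t(\zeta(t)+x')=f_0(\zeta_0+x).
\]
The set $\mathrm{pr}_1(U')$ is dense in $X_0$, being the image of a dense set under a continuous surjection. So translation by $y$ preserves $f_0$, and $y=0$ by Lemma~\ref{lem:dense}(ii).

\emph{Step 2: the correspondence is linear.} Let $W\subset\mathbb{C}^2\times\mathbb{C}^2$ be the subspace with image $G^\circ$. The second projection $W\to\mathbb{C}^2$ is injective: if $(x,0)\in W$, then $\mathbb{C}x\subset\Lambda_0$ by the claim, so $x=0$. The first projection $W\to\mathbb{C}^2$ is surjective: $\mathrm{pr}_1(W)+\Lambda_0$ has finite index in $\mathbb{C}^2$ because $\mathrm{pr}_1(G)=X_0$, whereas a proper subspace plus a countable group has uncountable index. Hence $\dim W=2$, both projections are isomorphisms, and $W$ is the graph of some $M\in GL_2(\mathbb{C})$. The group $W\cap(\Lambda_0\times\Lambda_{(t)})$ has rank $4$ and projects injectively into $\Lambda_0$ and $\Lambda_{(t)}$, so its images have finite index. This gives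
\[
M(\mathbb{Q}\Lambda_0)=\mathbb{Q}\Lambda_{(t)} .
\]

\emph{Step 3: $\Omega$ and $\kappa$ are constant.} Since $\mathbb{Z}^2\subset\Lambda_{(t)}$, the columns of $M^{-1}$ lie in $\mathbb{Q}\Lambda_0$. So $M$ belongs to a countable set $\mathcal{S}\subset GL_2(\mathbb{C})$ that does not depend on $t$. The columns of $\Omega(t)$ lie in $M(\mathbb{Q}\Lambda_0)$. Also $N(\kappa_0,\kappa(t))\in G^\circ$ for some $N\ge1$, that is, $N\kappa(t)-\lambda'=M(N\kappa_0-\lambda)$ with $\lambda\in\Lambda_0$ and $\lambda'\in\Lambda_{(t)}$, so $\kappa(t)\in M(\kappa_0+\mathbb{Q}\Lambda_0)$. As $M$ runs through $\mathcal{S}$, these are countably many possibilities for $(\Omega(t),\kappa(t))$. By continuity $\Omega(t)=\Omega_0$ and $\kappa(t)=\kappa_0$ for all $t$.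

\emph{Step 4: the remaining parameters are constant.} Now \eqref{eq:same} says that the rational functions $f_0(\zeta(t)+x)$ and $f_0(\zeta_0+x)$ on $X_0$ agree on the dense set $\mathbb{Z}\kappa_0$, so they are equal. By Lemma~\ref{lem:dense}(ii), $\zeta(t)-\zeta_0$ lies in the countable set $\Lambda_0$, so $\zeta(t)$ is constant. The second identity in \eqref{eq:third} shows in the same way that $f_0(\zeta(t)+\delta(t)+x)$ is independent of $t$, so $\zeta(t)+\delta(t)$ is constant. All theta values in \eqref{eq:thetaseq} are now nonzero constants, so $AB^iC^{i^2}$ and $A'B'^iC^{i^2}$ are constant for each $i$. Taking $i=0,1,-1$, we find that $A$, $A'$, $BC$, $C/B$ and $B'C$ are constant. Then $C^2=BC\cdot C/B$ is constant, so $C$ takes at most two values and is constant, and hence $B$ and $B'$ are constant. Thus $\gamma$ is constant, a contradiction.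
\end{proof}

\section{The dimension count}\label{sec:count}

Two more standard facts are needed.
\begin{enumerate}
\item[(G2)] If fewer than $n$ holomorphic functions on an $n$-dimensional complex manifold vanish at a point, that point is not isolated in their common zero set. (Each equation lowers the dimension of a germ by at most $1$.)
\item[(G3)] If $Y\subset\mathbb{C}^N$ is an algebraic set of dimension at most $d$ and $y\in Y$, there are affine-linear functions $g_1,\dots,g_d$ vanishing at $y$ such that $y$ is isolated in $Y\cap\{g_1=\dots=g_d=0\}$. (Discard the irreducible components that miss $y$, choose $g_1$ nonzero at some point of each remaining component of positive dimension, and repeat with $Y\cap\{g_1=0\}$.)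
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $T\ge7$. By Proposition~\ref{prop:base}(c) there is an open neighborhood $\mathcal{N}_T\subset\mathcal{N}$ of $\omega_0$ on which $w_n\neq0$ for $|n|\le T$. Let $D_T=\Phi(Z\cap\mathcal{N}_T)$, which lies in $V$ by Lemma~\ref{lem:condition}. By Proposition~\ref{prop:theta}, each point of $D_T$ comes from a sequence that satisfies $(\mathrm{R})$, has $w_n\ne0$ for $|n|\le T$, and has diamond rank at most $4$. By Proposition~\ref{prop:reduction} it remains to show that $D_T$ lies in no proper Zariski-closed subset $V'$ of $V$.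

Suppose $D_T\subset V'$. Since $V$ is irreducible of dimension $12$, we have $\dim V'\le11$. Take $g_1,\dots,g_{11}$ as in (G3) for $V'$ and $\Phi(\omega_0)$. Consider the $19$ holomorphic functions on $\mathcal{P}$ consisting of the eight left-hand sides of \eqref{eq:Z} and $g_1\circ\Phi,\dots,g_{11}\circ\Phi$. They vanish at $\omega_0$. If $\omega$ is a common zero close to $\omega_0$, then $\omega\in Z\cap\mathcal{N}_T$, so $\Phi(\omega)$ is a point of $V'\cap\{g_1=\dots=g_{11}=0\}$ close to $\Phi(\omega_0)$. Hence $\Phi(\omega)=\Phi(\omega_0)$, and $\omega=\omega_0$ by Proposition~\ref{prop:isolated}. So $\omega_0$ is an isolated common zero of $19$ functions on a manifold of dimension $20$, contradicting (G2).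
\end{proof}

\section{Sharpness and the generic converse}\label{sec:converse}

We prove Theorem~\ref{thm:converse}. All coefficients are nonzero elements of $\mathbb{F}$, and we no longer normalize $a_0,b_0$. By Lemma~\ref{lem:generic} all $w_n\in K$ are defined and nonzero.

The idea is to compare two ways of computing $w_{15}$. The recurrence computes it by dividing by $w_8$, so $w_{15}$ may have a pole where $w_8$ vanishes. A vanishing $5\times5$ determinant with $w_{15}$ in one corner computes it by dividing by a $4\times4$ minor. If this minor does not vanish along $w_8=0$, the determinant identity forbids the pole. We show that the minor is indeed nonzero there, and that the pole occurs when \eqref{eq:cond} fails.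

Take the determinant of $\mathrm{sd}(2,5)$ at $(i,j)=(-3,3)$,
\[
\mathcal{D}=\det\big(u_{-3+p+q}\,v_{3+p-q}\big)_{p,q=0}^4=\det\big(w_{2(p+q)-6}\,w_{2(p-q)+7}\big)_{p,q=0}^4 ,
\]
a minor of $D_0$ by Lemma~\ref{lem:minors}. Listing the columns in the order $q=4,3,2,1,0$, which is an even permutation, we see that $\mathcal{D}$ is the determinant of
\begin{equation}\label{eq:matrix}
\begin{pmatrix}
w_{-1}w_2&w_0w_1&w_{-2}w_3&w_{-4}w_5&w_{-6}w_7\\
w_1w_4&w_2w_3&w_0w_5&w_{-2}w_7&w_{-4}w_9\\
w_3w_6&w_4w_5&w_2w_7&w_0w_9&w_{-2}w_{11}\\
w_5w_8&w_6w_7&w_4w_9&w_2w_{11}&w_0w_{13}\\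
w_7w_{10}&w_8w_9&w_6w_{11}&w_4w_{13}&w_2w_{15}
\end{pmatrix}.
\end{equation}
Let $\mathcal{M}$ be its upper-left $4\times4$ minor.

\subsection*{The valuation along $w_8=0$}

Recall that a Noetherian local domain whose maximal ideal is generated by one nonzero element $\pi$ is a discrete valuation ring: every nonzero element of its fraction field is $\pi^e$ times a unit for a unique integer $e$, the valuation. Valuations add under multiplication, the ring consists of $0$ and the elements of valuation at least $0$, and a sum in which one term has strictly smaller valuation than all others has the valuation of that term.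

By $(\mathrm{R}_1)$, $w_8=-P/(b_0w_1)$ with
\[
P=b_3w_2w_7+b_1w_3w_6+b_2w_4w_5 .
\]
This polynomial is linear in $w_2$, and its coefficients $b_3w_7$ and $b_1w_3w_6+b_2w_4w_5$ are coprime, so it is irreducible. Let $\mathcal{O}$ be the localization of $\mathbb{F}[w_1,\dots,w_7]$ at the prime $(P)$, a discrete valuation ring with fraction field $K$. Let $\mathcal{B}=\mathbb{F}[w_2,\dots,w_7]/(P)$ and $k'=\operatorname{Frac}\mathcal{B}$. The residue field of $\mathcal{O}$ is $k'(w_1)$, with $w_1$ transcendental over $k'$. The elements $w_1,\dots,w_7$ are units of $\mathcal{O}$, and $w_8$ has valuation $1$. The terms $w_8,\dots,w_{14}$ are obtained by dividing by $w_1,\dots,w_7$, and the terms $w_0,\dots,w_{-6}$ by dividing by $w_7,\dots,w_1$, so $w_n\in\mathcal{O}$ for $-6\le n\le14$. A bar denotes the residue, and for $1\le n\le7$ we omit it. Setting $\bar w_8=0$ in $(\mathrm{R}_2),\dots,(\mathrm{R}_7)$ gives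
\begin{equation}\label{eq:residues}
\begin{aligned}
\bar w_9&=-\frac{a_1w_4w_7+a_2w_5w_6}{a_0w_2}, &\quad \bar w_{12}&=-\frac{b_1w_7\bar w_{10}+b_3w_6\bar w_{11}}{b_0w_5},\\[2pt]
\bar w_{10}&=-\frac{b_2w_6w_7+b_3w_4\bar w_9}{b_0w_3}, &\quad \bar w_{13}&=-\frac{a_2\bar w_9\bar w_{10}+a_3w_7\bar w_{12}}{a_0w_6},\\[2pt]
\bar w_{11}&=-\frac{a_1w_6\bar w_9+a_3w_5\bar w_{10}}{a_0w_4}, &\quad \bar w_{14}&=-\frac{b_1\bar w_9\bar w_{12}+b_2\bar w_{10}\bar w_{11}}{b_0w_7}.
\end{aligned}
\end{equation}
All six residues lie in $k'$. Moreover $\bar w_9\neq0$, because its numerator is a nonzero polynomial that does not involve $w_2$ and so is not a multiple of $P$.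

\begin{lemma}\label{lem:unit}
The minor $\mathcal{M}$ is a unit of $\mathcal{O}$.
\end{lemma}

\begin{proof}
We view $\overline{\mathcal{M}}$ as a polynomial in $w_1$ over $k'$ and compute its coefficient of $w_1^4$. The relations $(\mathrm{R}_0),\dots,(\mathrm{R}_{-4})$ are
\begin{align*}
a_0w_0w_7&=-(a_1w_2w_5+a_2w_3w_4+a_3w_1w_6),\\
b_0w_{-1}w_6&=-(b_1w_1w_4+b_2w_2w_3+b_3w_0w_5),\\
a_0w_{-2}w_5&=-(a_1w_0w_3+a_2w_1w_2+a_3w_{-1}w_4),\\
b_0w_{-3}w_4&=-(b_1w_{-1}w_2+b_2w_0w_1+b_3w_{-2}w_3),\\
a_0w_{-4}w_3&=-(a_1w_{-2}w_1+a_2w_{-1}w_0+a_3w_{-3}w_2).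
\end{align*}
So $\bar w_0$ has degree $1$ in $w_1$ with leading coefficient $\beta=-a_3w_6/(a_0w_7)\neq0$, the residues $\bar w_{-1},\bar w_{-2}$ have degree at most $1$, and $\bar w_{-3},\bar w_{-4}$ have degree at most $2$. The degrees of the residues of the entries in the upper-left $4\times4$ block of \eqref{eq:matrix} are therefore at most
\[
\begin{pmatrix}1&2&1&2\\1&0&1&1\\0&0&0&1\\ -\infty&0&0&0\end{pmatrix},
\]
where $-\infty$ marks the entry $w_5\bar w_8=0$. A term of the determinant can have degree $4$ only if rows $1,2,3,4$ contribute degrees $2,1,1,0$. Then row $3$ uses column $4$, so row $1$ uses column $2$, and row $2$ uses column $1$ or $3$. Column $3$ would leave the zero entry for row $4$. The only remaining term is $(\bar w_0w_1)(w_1w_4)(\bar w_0\bar w_9)(w_4\bar w_9)$, with sign $+1$. The coefficient of $w_1^4$ in $\overline{\mathcal{M}}$ is thus $\beta^2w_4^2\bar w_9^2\neq0$.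
\end{proof}

\begin{lemma}\label{lem:pole}
If \eqref{eq:cond} fails, then $w_{15}$ has valuation $-1$ with respect to $\mathcal{O}$.
\end{lemma}

\begin{proof}
By $(\mathrm{R}_8)$ we have $a_0w_8w_{15}=-Q$ with $Q=a_1w_{10}w_{13}+a_2w_{11}w_{12}+a_3w_9w_{14}\in\mathcal{O}$. Since $w_8$ has valuation $1$, it suffices to show $\bar Q\neq0$ in $k'$. We test this near a second zero, $w_4=0$, where Lemma~\ref{lem:zeros} detects \eqref{eq:cond}.

The quotient $\mathcal{B}/(w_4)$ is $\mathbb{F}[w_2,w_3,w_5,w_6,w_7]/(b_3w_2w_7+b_1w_3w_6)$. The polynomial here is linear in $w_2$ with coprime coefficients $b_3w_7$ and $b_1w_3w_6$, so the quotient is a domain, in which $w_2,w_3,w_5,w_6,w_7$ are nonzero. Hence $(w_4)$ is a nonzero prime ideal of $\mathcal{B}$, and the localization $\mathcal{O}'$ of $\mathcal{B}$ at $(w_4)$ is a discrete valuation ring with fraction field $k'$. Denote its valuation by $\operatorname{ord}$. Then $\operatorname{ord}w_4=1$, and $w_2,w_3,w_5,w_6,w_7$ are units.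

By \eqref{eq:residues}, $\bar w_9$ and $\bar w_{10}$ lie in $\mathcal{O}'$, and modulo $w_4$
\[
b_1w_3w_6\equiv-b_3w_2w_7,\qquad a_0w_2\bar w_9\equiv-a_2w_5w_6,\qquad b_2w_6w_7\equiv-b_0w_3\bar w_{10}.
\]
These are the first three equations of \eqref{eq:four} in the residue field of $\mathcal{O}'$, and since $a_2,b_2\neq0$ they show that $\bar w_9,\bar w_{10}$ are units. If the numerator $a_1w_6\bar w_9+a_3w_5\bar w_{10}$ of $\bar w_{11}$ vanished modulo $w_4$, the fourth equation would hold too, and Lemma~\ref{lem:zeros} would give \eqref{eq:cond}. So this numerator is a unit and $\operatorname{ord}\bar w_{11}=-1$. Then \eqref{eq:residues} gives $\operatorname{ord}\bar w_{12}=-1$, because $b_3\neq0$, and $\operatorname{ord}\bar w_{13}\ge-1$, $\operatorname{ord}\bar w_{14}\ge-1$ (or these residues are zero). In $\bar Q$ the term $a_2\bar w_{11}\bar w_{12}$ has $\operatorname{ord}$ equal to $-2$, and the other two terms have $\operatorname{ord}$ at least $-1$. Hence $\operatorname{ord}\bar Q=-2$, and $\bar Q\neq0$.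
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
By Lemma~\ref{lem:unit}, $\mathcal{M}$ is a nonzero $4\times4$ minor of $D_0$, so the diamond rank is at least $4$. If \eqref{eq:cond} holds, Theorem~\ref{thm:main} over the field $K$ shows that it is exactly $4$. Suppose \eqref{eq:cond} fails. All entries of \eqref{eq:matrix} except the corner $w_2w_{15}$ lie in $\mathcal{O}$, so expansion along the last row gives $\mathcal{D}-\mathcal{M}\,w_2w_{15}\in\mathcal{O}$. By Lemmas~\ref{lem:unit} and~\ref{lem:pole} the product $\mathcal{M}\,w_2w_{15}$ has valuation $-1$. Hence $\mathcal{D}\notin\mathcal{O}$, and in particular $\mathcal{D}\neq0$. So the diamond rank is at least $5$, and the second equation of $\mathrm{sd}(2,5)$ fails at $(i,j)=(-3,3)$.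
\end{proof}

Taking all eight coefficients equal to $1$, which satisfies \eqref{eq:cond}, we obtain sequences of diamond rank exactly $4$ over $\mathbb{F}(w_1,\dots,w_7)$ for every field $\mathbb{F}$. So the constant in Theorem~\ref{thm:main} is optimal in every characteristic.

\begin{thebibliography}{1}

\bibitem{Beluhov}
Nikolai Beluhov, \emph{Bootstrap Percolation and Partial Difference Equations}, arXiv:2606.16728 (2026).

\end{thebibliography}
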